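# Secant varieties as extremal cycles on the blow-up of $\mathbb P^n$ along a rational normal curve

## 1. Hypersurfaces: one moving curve decides

We work over $\mathbb C$. Let $n\ge 3$, let $C\subset\mathbb P^n$ be a rational normal curve of degree $n$, let $\pi:X=X_n\to\mathbb P^n$ be the blow-up along $C$, with exceptional divisor $j:E\hookrightarrow X$, and let $H$ be the pullback of the hyperplane class.

**Definition (cones of cycles).** $N_k(X)_{\mathbb R}$ is the space of $k$-cycles with real coefficients modulo numerical equivalence: a class is known once its intersection numbers with all cycles of complementary dimension are known. We write $N_k(X)$ for it. $\mathrm{Eff}_k=\mathrm{Eff}_k(X)\subset N_k(X)$ is the cone spanned by classes of $k$-dimensional subvarieties, and $\overline{\mathrm{Eff}}_k$ is its closure. A ray $R$ of a cone $K$ is **extremal** if $v,w\in K$ and $v+w\in R$ force $v,w\in R$.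

On $\mathbb P^n$ itself $\mathrm{Eff}_k$ is a single ray, spanned by a $k$-plane. On $X$ there is more room, and we ask which subvarieties are indecomposable in this sense. The natural candidates are built from $C$. Let $\mathrm{Sec}_d(C)$ be the closure of the union of the $(d-1)$-planes spanned by $d$ points of $C$; it has dimension $2d-1$ if $2d-1\le n$. For $p\in C$ let $J_p$ be the cone over $\mathrm{Sec}_d(C)$ with vertex $p$; it has dimension $2d$ if $2d\le n$. The question, from Benjamin Gould and Yeqin Liu, "Cones of effective cycles on blow ups of projective spaces along rational curves", arXiv:2308.13964 (2023), is this: does the proper transform of $\mathrm{Sec}_d(C)$ generate an extremal ray of $\mathrm{Eff}_{2d-1}$ for every $2\le d\le n/2$, and does the proper transform of $J_p$ generate an extremal ray of $\mathrm{Eff}_{2d}$ for every $1\le d<n/2$? The answer is yes to both. We begin with the case where the candidate is a hypersurface, which is easy.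

**Binary forms.** Let $S_j$ be the space of binary forms of degree $j$ on $\mathbb P^1$, so $\dim S_j=j+1$. We take $\mathbb P^n=\mathbb P(S_n^*)$, the space of lines in $S_n^*$, so that a point $x$ is a nonzero functional on $S_n$ up to scalar and a linear form on $\mathbb P^n$ is an element of $S_n$. Then $C=\{[\mathrm{ev}_q]:q\in\mathbb P^1\}$. Let $l_q\in S_1$ be the form vanishing at $q$, depending linearly on $q$. For an effective divisor $Z$ on $\mathbb P^1$ of degree $e$, $1\le e\le n$, with equation $z\in S_e$, put $\langle Z\rangle=\mathbb P\big((zS_{n-e})^\perp\big)$, that is,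
$$x\in\langle Z\rangle\iff x(zS_{n-e})=0 .\tag{1}$$
Since $\dim zS_{n-e}=n-e+1$, this is a linear space of dimension $e-1$. If $Z$ is reduced it is the span of the $e$ corresponding points of $C$. If $Z=2p$, it consists of the functionals killing $l_p^2S_{n-2}$, that is, combinations of "value at $p$" and "derivative at $p$"; so $\langle 2p\rangle$ is the tangent line of $C$ at $p$. We use the same notation in $\mathbb P(S_{n'}^*)$ for other $n'$.

For $j\le n$, the incidence variety $\{(x,Z):\deg Z=j,\ x\in\langle Z\rangle\}$ is a $\mathbb P^{j-1}$-bundle over $\mathbb P^j=\mathbb P(S_j)$. It is irreducible, projective, of dimension $2j-1$, and the part over reduced $Z$ is open and dense. Its image in $\mathbb P^n$ is therefore closed and equals the closure of the image of the reduced part: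
$$\mathrm{Sec}_j(C)=\bigcup_{\deg Z=j}\langle Z\rangle,\qquad \mathrm{Sec}_j(C)\ \text{irreducible},\quad\dim\mathrm{Sec}_j(C)\le 2j-1 .\tag{2}$$

**The twisted cubic by hand.** Let $n=3$. Given $x$, the condition $x(zS_1)=0$ on $z\in S_2$ is two linear equations on a 3-dimensional space, so $x$ lies on some $\langle Z\rangle$ with $\deg Z=2$. Tangent lines sweep out only a surface, so a general $x$ lies on an honest secant line $\ell$. Let $D$ be an irreducible surface of degree $m$ with multiplicity $b$ along $C$, so that $\tilde D=mH-bE$. Choose $x\notin D$. Then $\tilde\ell\not\subset\tilde D$, $H\cdot\tilde\ell=1$, $E\cdot\tilde\ell\ge2$, and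
$$0\le\tilde D\cdot\tilde\ell= m-b\,(E\cdot\tilde\ell)\le m-2b .$$
For $E$ itself, $(m,b)=(0,-1)$ and $m-2b=2>0$. So $m-2b\ge0$ on $\mathrm{Eff}_2(X_3)$, which lies in the plane $\langle H,E\rangle$. The quadric cone $J_p$ over $C$ from $p\in C$ has $m=2$, $b=1$, so $m-2b=0$: it sits on the boundary. This is the case $n=3$, $d=1$.

**Proposition 1 (hypersurfaces).** Let $n\ge3$ and $d=\lfloor n/2\rfloor$. Let $V=\mathrm{Sec}_d(C)$ if $n=2d$, and $V=J_p$ if $n=2d+1$. Then $\tilde V$ generates an extremal ray of $\mathrm{Eff}_{n-1}(X)$ and of $\overline{\mathrm{Eff}}_{n-1}(X)$.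

**Step 1: an inequality for every hypersurface.** We show $dm\ge(d+1)b$ for an irreducible hypersurface $D$ of degree $m$ and multiplicity $b$ along $C$. The conditions $x(zS_{n-d-1})=0$ on $z\in S_{d+1}$ are $n-d\le d+1$ equations on a space of dimension $d+2$, so every $x\in\mathbb P^n$ lies on some $\langle Z\rangle$ with $\deg Z=d+1$. So the incidence variety for $j=d+1$ surjects onto $\mathbb P^n$. The pairs with $Z$ reduced and $x$ having all $d+1$ coordinates nonzero (with respect to the points of $Z$) form a dense open subset, whose image is dense. Hence we may choose such a pair with $x=(c_0:\dots:c_d)\notin D\cup C$. In $\langle Z\rangle\cong\mathbb P^d$ take the curve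
$$R=\overline{\Big\{\Big[\tfrac{c_0}{t-a_0}:\dots:\tfrac{c_d}{t-a_d}\Big]\Big\}},\qquad a_0,\dots,a_d\ \text{distinct}.$$
After multiplication by $\prod_i(t-a_i)$ the coordinates are $d+1$ independent polynomials of degree $d$, so $R$ is a rational normal curve of degree $d$ (a line if $d=1$). It passes through the $i$-th coordinate point at $t=a_i$ and through $x$ at $t=\infty$. So $R\not\subset D$, $R\not\subset C$, $H\cdot\tilde R=d$, and $E\cdot\tilde R\ge d+1$ because $\tilde R$ meets $E$ over $d+1$ distinct points. Hence $0\le\tilde D\cdot\tilde R=dm-b(E\cdot\tilde R)\le dm-(d+1)b$.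

**Step 2: equality for $V$.** Let first $n=2d$ with $d\ge1$ (we allow $n=2$ in this computation). Consider the $(d+1)\times(d+1)$ matrix $A(x)$ of the bilinear form $(g,h)\mapsto x(gh)$ on $S_d$, and $\Delta=\det A$, of degree $d+1$. By (1), $\Delta(x)=0$ iff $x(gS_d)=0$ for some $g\ne0$, iff $x\in\mathrm{Sec}_d(C)$. As $\dim\mathrm{Sec}_d(C)\le 2d-1$, $\Delta\not\equiv0$; so $\mathrm{Sec}_d(C)$ is an irreducible hypersurface $\{F=0\}$ and $\Delta=\mathrm{const}\cdot F^e$. At $x=\mathrm{ev}_q$ the matrix has rank one. In a suitable basis $A(x)=\mathrm{diag}(1,0,\dots,0)$, so $d$ rows of $A(x)+\varepsilon A(y)$ are divisible by $\varepsilon$, and $\Delta$ has multiplicity $\ge d$ along $C$. Thus $F$ has degree $m=(d+1)/e$ and multiplicity $b\ge d/e$, so $dm-(d+1)b\le0$. For $n=2d\ge4$, Step 1 gives $dm-(d+1)b=0$.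

Let now $n=2d+1$. Projection from $p$ is $x\mapsto x(l_p\,\cdot)\in S_{2d}^*$. It sends $\mathrm{ev}_q$ to a multiple of $\mathrm{ev}_q$, so $C$ maps to the rational normal curve $C'\subset\mathbb P^{2d}$, and spans of $d$ general points map to spans of $d$ points of $C'$. So $J_p$ is the cone over $\mathrm{Sec}_d(C')$ with equation $F(x(l_p\,\cdot))$, where $F$ is the equation of $\mathrm{Sec}_d(C')$ just studied. The degree is unchanged, and so is the multiplicity at a general point of the curve. Again $dm-(d+1)b\le0$, and Step 1 on $X_{2d+1}$ (same $d$) gives equality.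

**Step 3: extremality.** We turn the equality into a statement about the cone. $N_{n-1}(X)$ has basis $H,E$; write classes as $mH-bE$. The functional $\mu=dm-(d+1)b$ is $\ge0$ on hypersurfaces other than $E$ by Step 1, and $\mu(E)=d+1>0$, so $\mu\ge0$ on $\mathrm{Eff}_{n-1}$ and on its closure. So $\{\mu=0\}\cap\overline{\mathrm{Eff}}_{n-1}$ is a face contained in a line, and it contains $[\tilde V]$. Also $m\ge0$ on the cone and $m(\tilde V)>0$, so the face is the ray $\mathbb R_{\ge0}[\tilde V]$. $\square$

What changes when $k=\dim V$ is smaller than $n-1$? To answer, we need coordinates on $N_k(X)$.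

## 2. The three coordinates of a $k$-cycle, and why $\mu$ alone fails

**The exceptional divisor.** The fibre of $N_C^\vee\otimes\mathcal O_{\mathbb P^n}(1)|_C$ at $q$ consists of the linear forms on $\mathbb P^n$ that vanish to order two along $C$ at $q$ (combine the Euler and conormal sequences). These are the forms in $l_q^2S_{n-2}$. Since $\mathcal O_{\mathbb P^n}(1)|_C=\mathcal O(n)$ and $l_q$ is linear in $q$, multiplication by $l_q^2$ gives $N_C^\vee\otimes\mathcal O(n)\cong S_{n-2}\otimes\mathcal O(-2)$, so
$$N_C\cong S_{n-2}^*\otimes\mathcal O(n+2),\qquad E=\mathbb P(N_C)=\mathbb P^1\times\mathbb P^{n-2},\quad \mathbb P^{n-2}=\mathbb P(S_{n-2}^*).$$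
(Degree check: $(n-1)(n+2)=n(n+1)-2$.) Let $\tau:E\to\mathbb P^1$ be the projection, $E_p=\tau^{-1}(p)$, and let $f,\eta$ be the pullbacks to $E$ of the point class of $\mathbb P^1$ and the hyperplane class of $\mathbb P^{n-2}$. As $\mathcal O_E(E)$ is the tautological $\mathcal O(-1)$ of $\mathbb P(N_C)$,
$$H|_E=nf,\qquad E|_E=(n+2)f-\eta .\tag{3}$$
Put
$$F_e=[\mathrm{pt}\times\mathbb P^e]=f\eta^{n-2-e},\qquad G_e=[\mathbb P^1\times\mathbb P^{e-1}]=\eta^{n-1-e},$$
viewed in $E$ or in $X$. From (3) and $f^2=0$,
$$H\cdot F_e=0,\qquad E\cdot F_e=-F_{e-1},\qquad H^cE=0\ \ (c\ge2).\tag{4}$$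

**Coordinates.** Let $2\le k\le n-1$ and $r=n-k$. On $N_k(X)$ define
$$m(V)=V\cdot H^k,\qquad\alpha(V)=V\cdot G_r,\qquad b(V)=V\cdot F_r .$$
If $\tilde V\not\subset E$ is irreducible of dimension $k$, then
$$j^*[\tilde V]=[\tilde V\cap E]=\alpha F_{k-1}+bG_{k-1},\qquad\alpha,b\ge0 .\tag{5}$$
Indeed in $E$ we have $F_{k-1}G_r=G_{k-1}F_r=f\eta^{n-2}=1$, $F_{k-1}F_r=0$ and $G_{k-1}G_r=\eta^{n-1}=0$, so the coefficients are $\alpha$ and $b$ by the projection formula. They are $\ge0$ because $\tilde V\cap E$ is an effective cycle on $\mathbb P^1\times\mathbb P^{n-2}$ and $f,\eta$ are nef. For the same reason a $k$-dimensional subvariety of $E$ has class $xF_k+yG_k$ with $x,y\ge0$ if $k\le n-2$; if $k=n-1$ it is $E$.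

Let $k\le n-2$. In the exact sequence $A_k(E)\to A_k(X)\to A_k(\mathbb P^n\setminus C)\to0$ the last group is generated by a $k$-plane. With $L_k$ the class of a general $k$-plane, disjoint from $C$, $A_k(X)$ is generated by $L_k,F_k,G_k$. By $j_*u\cdot j_*v=j_*(u\,v\,E|_E)$ and (3), the values of $(m,\alpha,b)$ are
$$L_k:(1,0,0),\qquad F_k:(0,-1,0),\qquad G_k:(0,n+2,-1).\tag{6}$$
For instance $\alpha(G_k)=\int_E\eta^{n-1-k}\eta^{k-1}\big((n+2)f-\eta\big)=n+2$. The three vectors are independent, so $N_k(X)$ is 3-dimensional with coordinates $(m,\alpha,b)$. For $k=n-1$, $N_{n-1}(X)=\langle H,E\rangle$ has coordinates $(m,b)$ with $H=(1,0)$, $E=(0,-1)$; here $b(mH-bE)=b$, so this is the $b$ of Section 1.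

**The results.** Throughout,
$$d=\lceil k/2\rceil,\qquad N=n-k+d,$$
so $N=n-d+1$ if $k=2d-1$ and $N=n-d$ if $k=2d$. Note for later that $N\ge d+1$, $N-d=r$, $n-N=k-d\in\{d-1,d\}$, and $k-d\ge1$ for $k\ge2$. Define
$$\mu=d\,m-N\,b,\qquad\lambda=(k+1)m-\alpha-(2n-k+1)\,b .\tag{7}$$
For $k=n-1$ one has $d=\lfloor n/2\rfloor$ and $N=d+1$, so $\mu$ is the functional of Section 1.

**Theorem 1.** For $2\le d\le n/2$ the proper transform $\widetilde{\mathrm{Sec}}_d(C)$ generates an extremal ray of $\mathrm{Eff}_{2d-1}(X_n)$. For $1\le d<n/2$ and $p\in C$ the proper transform $\tilde J_p$ of the cone $J_p$ over $\mathrm{Sec}_d(C)$ with vertex $p$ generates an extremal ray of $\mathrm{Eff}_{2d}(X_n)$. The same holds for the closed cones $\overline{\mathrm{Eff}}$.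

Write $\Sigma_k$ for $\widetilde{\mathrm{Sec}}_d(C)$ if $k=2d-1\ge3$, and for $\tilde J_p$ if $k=2d$. Let $P_k$ be the proper transform of a $k$-plane spanned by $k+1$ points of $C$.

**Theorem 2.** Let $n\ge3$.

1. For $2\le k\le n-2$, $\mathrm{Eff}_k$ is closed with exactly four extremal rays, generated by $F_k,G_k,P_k,\Sigma_k$. It is cut out by $m\ge0$, $\mu\ge0$, $\lambda\ge0$ and $\nu:=(k+1)m-\alpha-(n+2)b\ge0$.
2. $\mathrm{Eff}_{n-1}$ is generated by $E$ and $\Sigma_{n-1}$.
3. $\mathrm{Eff}_1$ is generated by $F_1$ and the proper transform of a secant line.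

In particular $\mathrm{Eff}_k(X_n)$ is closed and rational polyhedral for $1\le k\le n-1$. The ray of $\Sigma_k$ for $2\le k\le n-2$ is spanned by
$$(n-d+1)L_k-d(n+2)F_k-dG_k\ \ (k=2d-1),\qquad(n-d)L_k-n(d+1)F_k-dG_k\ \ (k=2d).$$

**Theorem 3.** Let $2\le d\le n/2$, $k=2d-1$, and let $\tilde V\not\subset E$ be irreducible of dimension $k$ with $\mu(\tilde V)=0$. Then $\tilde V=\widetilde{\mathrm{Sec}}_d(C)$. Hence every effective cycle with class in $\mathbb R_{\ge0}[\widetilde{\mathrm{Sec}}_d(C)]$ is a multiple of $\widetilde{\mathrm{Sec}}_d(C)$.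

**How to generalize the moving curve, and where it stops.** Let $k=n-1$, let $Z$ be reduced of degree $N=d+1$, and let $\tilde\Lambda$ be the proper transform of $\langle Z\rangle$. The test curve $R$ should be thought of as a complete intersection inside $\tilde\Lambda$: with
$$D_j=jH-(j-1)E ,$$
we shall see that $[\tilde\Lambda]\cdot D_2\cdots D_d=(d-1)!\,\big(dH^{n-1}-(d+1)F_1\big)$, a multiple of the numerical class with $H$-degree $d$ and $E$-degree $d+1$. For general $k$ this suggests testing $k$-cycles against $\tilde\Lambda\cdot D_2\cdots D_d$ with $\Lambda=\langle Z\rangle$ and $\deg Z=N$. Three things then go wrong.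

First, one inequality is not enough when $k\le n-2$: by (6), $\mu(F_k)=0$, so the face $\mu=0$ contains both $F_k$ and the candidate. A second functional is needed. Since $F_k=(0,-1,0)$, a functional that is $\ge0$ on $\mathrm{Eff}_k$ has a coefficient $\le0$ at $\alpha$. So we need an upper bound for $\alpha$; the cheap fact $\alpha\ge0$ from (5) points the wrong way.

Second, in Section 1 it was enough that $R$ has one point off $D$. When the test cycle has dimension $n-k\ge2$ this no longer makes the intersection proper, and we must prove properness by a dimension count.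

Third, one would like to say that the $D_j$ are nef and be done. For $D_2=2H-E$ this is true, as $C$ is cut out by quadrics. But a secant line $\ell$ has $H\cdot\tilde\ell=1$, $E\cdot\tilde\ell=2$, so $D_j\cdot\tilde\ell=2-j<0$ for $j\ge3$. The approach by nefness stops exactly at $d=3$.

Sections 3 and 4 repair the second and third points; Section 5 supplies the missing functional.

## 3. Spans $\langle Z\rangle$ meet every $k$-dimensional variety properly

**Lemma 1.** If $\deg Z+\deg Z'\le n+1$, then $\langle Z\rangle\cap\langle Z'\rangle=\langle Z\cap Z'\rangle$, with $\langle\emptyset\rangle=\emptyset$.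

For instance, two secants of a twisted cubic with no common endpoint do not meet ($2+2=4$). The bound matters: for $n=2$ two secant lines of a conic always meet.

*Proof.* Write $z=gu$, $z'=gu'$ with $u,u'$ coprime of degrees $e,e'$. The annihilator of the intersection is $g\,(uS+u'S)_D$ with $D=n-\deg g$. By hypothesis $e+e'+2\deg g\le n+1$, so $D\ge e+e'-1$. The relations $au+a'u'=0$ in degree $D$ are $a=u'c$, $a'=-uc$ with $c\in S_{D-e-e'}$, a space of dimension $D-e-e'+1$ (also when this is $0$). Hence
$$\dim(uS+u'S)_D=(D-e+1)+(D-e'+1)-(D-e-e'+1)=D+1,$$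
so $(uS+u'S)_D=S_D$ and the annihilator is $gS_{n-\deg g}$, which defines $\langle Z\cap Z'\rangle$. $\square$

*Dimensions.* Lemma 1 proves the dimension formulas recalled in Section 1. Let $2d-1\le n$, let $Z$ be reduced of degree $d$, and let $x\in\langle Z\rangle$ have all $d$ coordinates nonzero. If $x\in\langle Z'\rangle$ with $\deg Z'=d$, then $x\in\langle Z\cap Z'\rangle$, which forces $Z'=Z$. So the incidence variety maps injectively on a dense open set and $\dim\mathrm{Sec}_d(C)=2d-1$. As in Section 1, $J_p$ is the cone with vertex $p$ over $\mathrm{Sec}_d(C')$, where $C'\subset\mathbb P^{n-1}$ is the projected rational normal curve; so $\dim J_p=2d$ if $2d\le n$, and $J_p$ is irreducible.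

**Lemma 2.** Let $n\ge2$, $1\le k\le n-1$, $d=\lceil k/2\rceil$, $N=n-k+d$, and let $V\subset\mathbb P^n$ be closed of dimension $\le k$. For general $Z\in\mathbb P^N=\mathbb P(S_N)$, $\dim(V\cap\langle Z\rangle)\le d-1$.

Here $d-1=k+(N-1)-n$ is the expected dimension.

*Proof.* We bound the dimension of $\{(x,Z):x\in V\cap\langle Z\rangle\}$ by $N+d-1$. Then every component dominating $\mathbb P^N$ has general fibre of dimension $\le d-1$, which is the claim. For fixed $x$, the set $\{Z:x\in\langle Z\rangle\}$ is $\mathbb P(I_N(x))$ with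
$$I_N(x)=\{z\in S_N:x(zS_{k-d})=0\},$$
whose codimension $\rho$ in $S_N$ is the rank of the pairing $S_{k-d}\times S_N\to\mathbb C$, $(g,z)\mapsto x(gz)$.

Suppose $\rho=k-d+1$. Then the fibre over $x$ has dimension $N-(k-d+1)$, and such $x$ contribute at most $k+N-k+d-1=N+d-1$.

Suppose $\rho<k-d+1$. Then $x(gS_N)=0$ for some $0\ne g\in S_{k-d}$. If $k=d=1$, $g$ is a constant and this says $x=0$, which is impossible. Otherwise $x\in\mathrm{Sec}_{k-d}$. Let $j\le k-d\le d$ be minimal with $x\in\mathrm{Sec}_j$, say $x\in\langle Z_j\rangle$, $\deg Z_j=j$. As $j+N\le k-d+N=n$, Lemma 1 applies to $Z_j$ and any $Z$ of degree $N$: if $x\in\langle Z\rangle$, then $x\in\langle Z\cap Z_j\rangle$, and minimality gives $Z\ge Z_j$. Conversely $Z\ge Z_j$ implies $x\in\langle Z\rangle$. So the fibre is a $\mathbb P^{N-j}$, and these $x$, which lie in $\mathrm{Sec}_j$, contribute at most $(2j-1)+(N-j)\le N+d-1$. $\square$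

For $n=4$, $k=3$ we have $d=2$, $N=3$: through a point $x\notin C$ the planes $\langle Z\rangle$ form a $\mathbb P^1$, through $x\in C$ a $\mathbb P^2$; a threefold meets a general such plane in a curve.

**Lemma 3.** Let $Z$ be reduced of degree $e$, $2\le e\le n-1$, and let $\tilde\Lambda$ be the proper transform of $\Lambda=\langle Z\rangle$. Then $\tilde\Lambda$ is the blow-up of $\Lambda\cong\mathbb P^{e-1}$ at the $e$ independent points $p_i\in Z$, $E|_{\tilde\Lambda}=\sum E_i$ is the sum of the exceptional divisors, $\tilde\Lambda\cap E_p=\langle Z-p\rangle\subset\mathbb P^{n-2}$ for $p\in Z$, and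
$$[\tilde\Lambda]=H^{n-e+1}-e\,F_{e-1}\quad\text{in }N_{e-1}(X).\tag{8}$$

*Proof.* The equations $zS_{n-e}$ of $\Lambda$ restrict to $C\cong\mathbb P^1$ as themselves, and $S_{n-e}$ has no base points, so the scheme $\Lambda\cap C$ is the reduced divisor $Z$. The proper transform is the blow-up of $\Lambda$ along this scheme, which gives the first two claims; the points are independent because they span $\Lambda$ of dimension $e-1$.

Let $p\in Z$, $z=l_pz'$. Then $\tilde\Lambda\cap E_p$ is the image of $\mathbb P(T_p\Lambda)$ in $\mathbb P(N_{C,p})$. A conormal vector at $p$ is the differential of a linear form in $l_p^2S_{n-2}$. It kills $T_p\Lambda$ iff the form vanishes on $\Lambda$, that is, lies in $zS_{n-e}\cap l_p^2S_{n-2}=l_p^2z'S_{n-e-1}$ (as $Z$ is reduced, $l_p\nmid z'$). Dividing by $l_p^2$, the annihilator is $z'S_{(n-2)-(e-1)}$, so we get $\langle Z-p\rangle$, a linear space of dimension $e-2$.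

For (8) let $3\le e\le n-1$, so that (6) is available in dimension $e-1$. We have $m=1$, and $[\tilde\Lambda\cap E]=eF_{e-2}$, so by (5) the coordinates are $(1,e,0)$. By (6) these are the coordinates of $L_{e-1}-eF_{e-1}$, and $L_{e-1}=H^{n-e+1}$. If $e=2$, then $N_1(X)$ is dual to $\langle H,E\rangle$; both sides have $H$-degree $1$ and $E$-degree $2$, using (4). $\square$

**Lemma 4.** Let $2\le k\le n-1$ and let $\tilde V\not\subset E$ be irreducible of dimension $k$. For general $Z\in\mathbb P^N$, with $\tilde\Lambda$ the proper transform of $\langle Z\rangle$, the intersection $\tilde V\cap\tilde\Lambda$ is empty or of pure dimension $d-1$. If $d\ge2$, no component lies in $E$.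

Note $2\le N\le n-1$, so Lemma 3 applies with $e=N$.

*Proof.* As $X$ is smooth, each component has dimension $\ge k+(N-1)-n=d-1$. Off $E$ the dimension is $\le d-1$ by Lemma 2 applied to $\pi(\tilde V)$. What remains is to control
$$\tilde V\cap\tilde\Lambda\cap E=\bigsqcup_{p\in Z}T_p\cap\langle Z-p\rangle,\qquad T_p=\tilde V\cap E_p\subset\mathbb P^{n-2}.$$
Since $\dim(\tilde V\cap E)\le k-1$, we have $\dim T_p\le k-2$ for all but finitely many $p$.

If $k=2$, then $d-1=0$, and a general $Z$ avoids the finitely many bad $p$, so all $T_p$ with $p\in Z$ are finite.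

Let $k\ge3$, equivalently $d\ge2$. The set
$$W=\{(y,Z'):y\in\tilde V\cap E,\ Z'\in\mathbb P^{N-1},\ y\in\{\tau(y)\}\times\langle Z'\rangle\}$$
is projective, and its fibre over $(p,Z')\in\mathbb P^1\times\mathbb P^{N-1}$ is $T_p\cap\langle Z'\rangle$. Let $B\subset\mathbb P^1\times\mathbb P^{N-1}$ be the locus where this fibre has dimension $\ge d-1$; it is closed by semicontinuity for proper maps. For all but finitely many $p$ apply Lemma 2 to $T_p\subset\mathbb P^{n-2}$ with $(n-2,k-2,d-1,N-1)$ in place of $(n,k,d,N)$. This is legitimate: $n-2\ge k-1\ge2$, $1\le k-2\le n-3$, $\lceil(k-2)/2\rceil=d-1$ and $(n-2)-(k-2)+(d-1)=N-1$. It shows $B\not\supset\{p\}\times\mathbb P^{N-1}$, so $B$ is a proper closed subset, of dimension $\le N-1$. Its image under the finite surjection $\mathbb P^1\times\mathbb P^{N-1}\to\mathbb P^N$, $(p,Z')\mapsto p+Z'$, is a proper closed subset. For $Z$ outside it, $\dim(T_p\cap\langle Z-p\rangle)\le d-2$ for all $p\in Z$. So no component lies in $E$, and all have dimension $d-1$. $\square$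

## 4. Square-free forms and the inequality $\mu\ge0$

The divisor $D_j$ is negative on secant lines for $j\ge3$. But we only need to intersect it with cycles of dimension exactly $j-1$ inside $\tilde\Lambda$, and there its base locus is too small to matter.

**Lemma 5.** Let $Z$ be reduced of degree $N$ and $2\le j\le N$. On $\tilde\Lambda$, $\mathcal O(D_j)$ has a space of sections whose base locus has dimension $\le j-2$. Consequently $D_2D_3\cdots D_i\cdot Y\ge0$ for every effective $(i-1)$-cycle $Y$ on $\tilde\Lambda$, $1\le i\le N$.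

For example, for $N=3$, $D_2$ is given by conics through the three vertices of a triangle, and $D_3$ by the single cubic $x_1x_2x_3$, whose base locus is the triangle, of dimension $1=j-2$.

*Proof.* Let $x_1,\dots,x_N$ be coordinates on $\Lambda$ with coordinate points $p_i$. Use the square-free forms of degree $j$, that is, the span of the monomials $\prod_{i\in I}x_i$, $|I|=j$. Each has multiplicity $\ge j-1$ at each $p_i$, so they give sections of $jH-(j-1)\sum E_i=D_j|_{\tilde\Lambda}$. Off $\bigcup E_i$ they vanish simultaneously exactly where at most $j-1$ coordinates are nonzero, a locus of dimension $\le j-2$. On $E_i\cong\mathbb P^{N-2}$ write a form as $x_iA+B$ with $A,B$ not involving $x_i$. Then $B$ has degree $j$ and vanishes to order $j$ at $p_i$, so the section restricts on $E_i$ to $A$, an arbitrary square-free form of degree $j-1$ in the other variables. The base locus on $E_i$ consists of points with at most $j-2$ nonzero coordinates, of dimension $\le j-3$.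

Hence on an irreducible $Y$ of dimension $j-1$ some section is not identically zero, and its zero divisor is an effective $(j-2)$-cycle representing $D_j\cdot Y$. Apply this for $j=i,i-1,\dots,2$; the final effective $0$-cycle has degree $\ge0$. $\square$

**Proposition 2.** Let $2\le k\le n-1$. Then $\mu\ge0$ on $\mathrm{Eff}_k$. Moreover $\mu(F_k)=0$ and $\mu(G_k)=N$ for $k\le n-2$, and $\mu(E)=N$ for $k=n-1$. For $\tilde V\not\subset E$ irreducible of dimension $k$ and general $Z$,
$$(d-1)!\,\mu(\tilde V)=\tilde V\cdot\tilde\Lambda\cdot D_2\cdots D_d .\tag{9}$$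

*Proof.* **Step 1: the class of the test cycle.** By (8) with $e=N$, $[\tilde\Lambda]=H^{k-d+1}-NF_{N-1}$. By (4), $H^c\cdot D_j=jH^{c+1}$ for $c\ge2$, and $k-d+1\ge2$; also $F_e\cdot D_j=(j-1)F_{e-1}$. Multiplying by $D_2,\dots,D_d$ and using $N-d=r$,
$$[\tilde\Lambda]\cdot D_2\cdots D_d=d!\,H^k-(d-1)!\,N\,F_r .$$
Pairing with $\tilde V$ gives $(d-1)!\,(dm-Nb)$, which is (9).

**Step 2: positivity.** By Lemma 4, $\tilde V$ and $\tilde\Lambda$ meet properly on the smooth variety $X$. So $[\tilde V]\cdot[\tilde\Lambda]$ is represented by a $(d-1)$-cycle supported on $\tilde V\cap\tilde\Lambda\subset\tilde\Lambda$, in which every component has positive multiplicity (Fulton, *Intersection Theory*, Prop. 7.1). By the projection formula and Lemma 5 with $i=d\le N$, the right side of (9) is $\ge0$.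

**Step 3: cycles in $E$.** The values on $F_k,G_k,E$ follow from (6) and from $E=(0,-1)$. Since subvarieties of $E$ are non-negative combinations of these, $\mu\ge0$ on all of $\mathrm{Eff}_k$. $\square$

## 5. Projecting from all points of $C$ at once: the inequality $\lambda\ge0$

The map $x\mapsto x(l_q\,\cdot)\in S_{n-1}^*$ is projection from the point $\mathrm{ev}_q\in C$. If we project a $k$-dimensional $V$ from every $q\in C$, we expect the images to sweep out a variety of dimension $k+1$ in $\mathbb P^{n-1}$. For $V=\mathrm{Sec}_d(C)$ all the projections land in the same variety, the $d$-secant variety of the projected curve, whose dimension is only $2d-1=k$. So the degree of the total projection map is a non-negative number that vanishes on our candidate. We compute it.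

We recall the tool (Fulton, *Intersection Theory*, Prop. 4.4). Let $\mathcal L$ be a line bundle on a variety $M$ of dimension $e$, with a linear system of sections whose base scheme is $D\ne M$; let $\tilde M=\mathrm{Bl}_DM$ and let $\phi$ be the induced morphism to projective space. If $D\subset M$ is regularly embedded with normal bundle $N_DM$, then
$$\int_{\tilde M}c_1(\phi^*\mathcal O(1))^e=\int_Mc_1(\mathcal L)^e-\int_Dc(\mathcal L)^e\,c(N_DM)^{-1}.\tag{10}$$
For lines through a point of $\mathbb P^2$ this reads $0=1-1$, as it should: the map goes to $\mathbb P^1$.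

**The base scheme.** For $g\in S_{n-1}$ let $s_g(x,q)=x(l_qg)$, a section of $\mathcal O(1,1)$ on $\mathbb P^n\times\mathbb P^1$. The bundle map $S_n^*\otimes\mathcal O\to S_{n-1}^*\otimes\mathcal O_{\mathbb P^1}(1)$, $x\mapsto x(l_q\,\cdot)$, is dual to multiplication by $l_q$, which is injective on fibres. So it is surjective, with kernel the line subbundle spanned by $\mathrm{ev}_q$. The common zero scheme of all $s_g$ is the locus where the tautological line lies in this subbundle, that is, the graph $\Gamma=\{(\mathrm{ev}_q,q)\}\subset C\times\mathbb P^1$. Its scheme-theoretic preimage in $X\times\mathbb P^1$ is the preimage of the diagonal under $\tau\times\mathrm{id}:E\times\mathbb P^1\to\mathbb P^1\times\mathbb P^1$, that is, the graph $\Gamma'$ of $\tau$.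

**Proposition 3.** Let $2\le k\le n-2$ and let $\tilde V\not\subset E$ be irreducible of dimension $k$ with image $V\subset\mathbb P^n$. Then $\lambda(\tilde V)\ge0$. Moreover $\lambda(\tilde V)=0$ if the closure in $\mathbb P^{n-1}=\mathbb P(S_{n-1}^*)$ of the set of classes of nonzero functionals $x(l\,\cdot)$, $x\in V$, $l\in S_1$, has dimension $\le k$. Also $\lambda(F_k)=1$ and $\lambda(G_k)=n-1-k>0$. Hence $\lambda\ge0$ on $\mathrm{Eff}_k$.

*Proof.* **Step 1: the base scheme on $\tilde V\times\mathbb P^1$.** We want to apply (10) to $M=\tilde V\times\mathbb P^1$, $\mathcal L=\mathcal O(H)\boxtimes\mathcal O(1)$ and the sections $s_g$, so we need the normal bundle of $D=M\cap\Gamma'$, the graph of $\tau$ over $\tilde V\cap E$. First, $(\tilde V\cap E)\times\mathbb P^1$ is a Cartier divisor in $M$, with normal bundle $\mathcal O(E)$. Inside it, $D$ is the pullback of the diagonal of $\mathbb P^1\times\mathbb P^1$, with local equation $t-y=0$, where $t$ is a coordinate of the factor $\mathbb P^1$ and $y$ a function on $\tilde V\cap E$. This is monic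 in $t$, hence a non-zero-divisor, whatever the scheme $\tilde V\cap E$ is. So $D\cong\tilde V\cap E$ is regularly embedded in $M$ with codimension 2. The diagonal restricted to itself has degree 2, so with (3)
$$c(N_DM)=(1+2f)\bigl(1+(n+2)f-\eta\bigr).$$

**Step 2: the integrals.** We evaluate (10) with $e=k+1$. On $M$, $c_1(\mathcal L)=H+t$, where now $t$ is the point class and $t^2=0$, so $\int_Mc_1(\mathcal L)^{k+1}=(k+1)m$. On $D$, $c_1(\mathcal L)=nf+f=(n+1)f$, so $c(\mathcal L)^{k+1}=1+(k+1)(n+1)f$. Since
$$\bigl(1+(n+2)f-\eta\bigr)^{-1}=\sum_{i\ge0}\bigl(\eta^i-i(n+2)f\eta^{i-1}\bigr),$$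
the degree $k-1$ part of $(1+(k+1)(n+1)f)(1-2f)\bigl(1+(n+2)f-\eta\bigr)^{-1}$ is
$$\eta^{k-1}+\bigl[(k+1)(n+1)-2-(k-1)(n+2)\bigr]f\eta^{k-2}=\eta^{k-1}+(2n-k+1)f\eta^{k-2}.$$
By (5), $[D]=\alpha F_{k-1}+bG_{k-1}$. On $E$ we have $\eta^{k-1}F_{k-1}=1$, $\eta^{k-1}G_{k-1}=0$, $f\eta^{k-2}F_{k-1}=0$, $f\eta^{k-2}G_{k-1}=1$, so the integral over $D$ is $\alpha+(2n-k+1)b$. Altogether
$$\int_{\tilde M}c_1(\phi^*\mathcal O(1))^{k+1}=(k+1)m-\alpha-(2n-k+1)b=\lambda(\tilde V).$$

**Step 3: sign and vanishing.** The left side is $\ge0$ because $\phi^*\mathcal O(1)$ is globally generated, and it is $0$ if $\dim\phi(\tilde M)\le k$. Since $M\setminus D$ is dense in $\tilde M$ and $\phi(x,q)=[x(l_q\,\cdot)]$ there, $\phi(\tilde M)$ is the closure in the statement.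

**Step 4: cycles in $E$.** By (6), $\lambda(F_k)=1$ and $\lambda(G_k)=-(n+2)+(2n-k+1)=n-1-k>0$. So $\lambda\ge0$ on all effective $k$-cycles. $\square$

## 6. Both functionals vanish on $\mathrm{Sec}_d$ and on $J_p$: proof of Theorem 1

Let $k=2d-1$, $V=\mathrm{Sec}_d(C)$ with $2\le d\le n/2$, or $k=2d$, $V=J_p$ with $1\le d<n/2$. In both cases $2\le k\le n-1$, $V$ is irreducible of dimension $k$, and $d=\lceil k/2\rceil$.

**Step 1: spans containing the points of $V$.** We describe $V$ by spans, so that Lemma 1 can be used. For $V=\mathrm{Sec}_d(C)$, each $x\in V$ lies in some $\langle Z_1\rangle$ with $\deg Z_1=d$, by (2). If $y\in\langle Z'\rangle$ with $\deg Z'=d$, the line $py$ lies in $\langle Z'+p\rangle$. The set $\bigcup_{\deg Z_1=d+1,\,Z_1\ni p}\langle Z_1\rangle$ is closed, being the image of a projective variety, so it contains $J_p$. Thus for $V=J_p$ each $x\in V$ lies in some $\langle Z_1\rangle$ with $\deg Z_1=d+1$ and $p\in Z_1$.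

**Step 2: $\lambda(\tilde V)=0$ if $k\le n-2$.** We check the dimension criterion of Proposition 3. If $x\in\langle Z_1\rangle\subset\mathbb P^n$ with equation $z_1$ of degree $e$, then $x(l\,\cdot)$ kills $z_1S_{n-1-e}$, because $l\,z_1S_{n-1-e}\subset z_1S_{n-e}$. So $x(l\,\cdot)$ is $0$ or lies in $\langle Z_1\rangle\subset\mathbb P^{n-1}$. For $V=\mathrm{Sec}_d(C)$ these functionals lie in the closed set $\bigcup_{\deg Z_1=d}\langle Z_1\rangle\subset\mathbb P^{n-1}$, of dimension $\le2d-1=k$. For $V=J_p$ they lie in the closed set $\bigcup_{\deg Z_1=d+1,\,Z_1\ni p}\langle Z_1\rangle$; here $Z_1$ varies in a $\mathbb P^d$ and $\dim\langle Z_1\rangle=d$, so the dimension is $\le2d=k$.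

**Step 3: $\mu(\tilde V)=0$ if $d\ge2$.** We find $\tilde V\cap\tilde\Lambda$ and compute (9). Let $Z$ be general of degree $N$, reduced, with $p\notin Z$, and $x\in V\cap\langle Z\rangle$. With $Z_1$ as in Step 1,
$$\deg Z_1+N=d+(n-d+1)=n+1\quad\text{or}\quad(d+1)+(n-d)=n+1 .$$
So Lemma 1 gives $x\in\langle Z_1\cap Z\rangle$. Here $\deg(Z_1\cap Z)\le d$; for $J_p$ this uses that $p$ lies in $Z_1$ but not in $Z$. Thus $V\cap\Lambda$ lies in the union of the $(d-1)$-planes spanned by $d$ of the $N\ge d+1$ points of $Z$. By Lemma 4 every component of $\tilde V\cap\tilde\Lambda$ has dimension $d-1$ and is not contained in $E$, so its image is a closed $(d-1)$-dimensional irreducible subset of this union. Hence the component is the proper transform $\tilde\Pi$ of one of these planes $\Pi$. Now $\tilde\Pi$ is the blow-up of $\mathbb P^{d-1}$ at $d$ points with exceptional divisors $e_i$, where $h^{d-1}=1$, $he_i=0$, $e_ie_{i'}=0$ for $i\ne i'$, and $e_i^{d-1}=(-1)^{d-2}$. (For $d=2$, $\tilde\Pi=\mathbb P^1$, the $e_i$ are points, and only the degrees of $h,e_i$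 are used.) So
$$\int_{\tilde\Pi}\prod_{j=2}^d\Bigl(jh-(j-1)\sum e_i\Bigr)=d!+d\cdot(-1)^{d-1}(d-1)!\cdot(-1)^{d-2}=d!-d\,(d-1)!=0 .$$
By (9), $\mu(\tilde V)=0$, whatever the intersection multiplicities are.

**Step 4: $\mu(\tilde V)=0$ if $d=1$.** Now $k=2$, $V=J_p$, $N=n-1$; since $d-1=0$, (9) just counts points, so we compute $m$ and $b$ directly. $J_p$ is the cone over the projection of $C$ from $p$, a rational normal curve of degree $n-1$, so $m=n-1$. As a cone over a smooth curve, $J_p\setminus\{p\}$ is smooth, and it contains $C\setminus\{p\}$ as a Cartier divisor. Hence $\tilde J_p\to J_p$, which is the blow-up along $C$, is an isomorphism over a neighborhood of $C\setminus\{p\}$, and over $C\setminus\{p\}$ the scheme $\tilde J_p\cap E$ is a reduced section of $\tau$. By (5), $b$ is the degree of $[\tilde J_p\cap E]=\alpha F_1+bG_1$ over $\mathbb P^1$; components over $p$ contribute $0$, so $b=1$. Thus $\mu=m-(n-1)b=0$.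

As a check on Step 2, for $n\ge4$ the equation $\lambda=3m-\alpha-(2n-1)b=0$ now gives $\alpha=n-2$; for $n=4$ the cubic cone has $(m,\alpha,b)=(3,2,1)$, with $\mu=3-3=0$ and $\lambda=9-2-7=0$.

**Step 5: extremality.** We conclude as in Section 1. The functional $m$ is $\ge0$ on $\overline{\mathrm{Eff}}_k$ because $H$ is base point free, and $m(\tilde V)=\deg V>0$.

If $k\le n-2$, then $\lambda$ and $\mu$ are independent functionals on the 3-dimensional space $N_k(X)$, since $\alpha$ occurs only in $\lambda$ and $\mu\ne0$. Both are $\ge0$ on $\mathrm{Eff}_k$, hence on $\overline{\mathrm{Eff}}_k$. So $\{\lambda=\mu=0\}\cap\overline{\mathrm{Eff}}_k$ is a face contained in a line. It contains $[\tilde V]$, and $m\ge0$ forces it to be the ray $\mathbb R_{\ge0}[\tilde V]$. If $k=n-1$, then $\dim N_k(X)=2$, $\mu\ne0$, $\mu\ge0$ on $\overline{\mathrm{Eff}}_k$ and $\mu(\tilde V)=0$; the face $\{\mu=0\}\cap\overline{\mathrm{Eff}}_k$ is the ray $\mathbb R_{\ge0}[\tilde V]$ for the same reason. The argument applies verbatim to $\mathrm{Eff}_k$. This proves Theorem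 1. $\blacksquare$

## 7. All generators of $\mathrm{Eff}_k(X_n)$: proof of Theorem 2

**Part 1, Step 1: a fourth inequality.** We have $\mathrm{Eff}_k$ inside $m,\mu,\lambda\ge0$, and we add $\nu$. From (7), $\nu=\lambda+(n-k-1)b$. So for irreducible $\tilde V\not\subset E$, $\nu\ge0$ by Proposition 3 and (5). By (6), $\nu(F_k)=1$ and $\nu(G_k)=0$. Hence $\mathrm{Eff}_k\subset\mathcal K$, the cone defined by the four inequalities.

**Part 1, Step 2: $\mathcal K$ is generated by the four classes.** The coordinates of $P_k$ are $(1,k+1,0)$, as in the proof of Lemma 3 with $e=k+1\le n-1$; so $m(P_k)=1$, $b(P_k)=0$, $\mu(P_k)=d$ and $\lambda(P_k)=\nu(P_k)=0$. Let $\Sigma_k=(m_\Sigma,\alpha_\Sigma,b_\Sigma)$. Section 6 gives $\mu(\Sigma_k)=\lambda(\Sigma_k)=0$, so $b_\Sigma=dm_\Sigma/N>0$. Let $v\in\mathcal K$.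

If $b(v)\le0$, then
$$v=m(v)P_k-b(v)G_k+\nu(v)F_k .$$
To see this compare the linear coordinates $m,b,\nu$, using $b(G_k)=-1$, $\nu(P_k)=\nu(G_k)=0$, $\nu(F_k)=1$. All coefficients are $\ge0$.

If $b(v)\ge0$, then
$$v=\frac{b(v)}{b_\Sigma}\Sigma_k+\frac{\mu(v)}dP_k+\lambda(v)F_k .$$
Compare the coordinates $m,b,\lambda$: for $b$ and $\lambda$ this is immediate from $b(P_k)=b(F_k)=0$, $\lambda(P_k)=\lambda(\Sigma_k)=0$, $\lambda(F_k)=1$, and for $m$ we use $m_\Sigma/b_\Sigma=N/d$, so that $\frac Nd b+\frac{dm-Nb}{d}=m$. All coefficients are $\ge0$.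

The four classes are effective, so $\mathcal K=\mathrm{Eff}_k$; in particular $\mathrm{Eff}_k$ is closed and polyhedral.

**Part 1, Step 3: all four are extremal.** Each class lies where two independent functionals from our list vanish: $F_k$ on $m=\mu=0$, $G_k$ on $m=\nu=0$, $P_k$ on $\nu=\lambda=0$ (independent since $n-k-1\ne0$), $\Sigma_k$ on $\mu=\lambda=0$. So each lies on a face contained in a line. The negatives are not in $\mathcal K$, because $\lambda(F_k)=1$, $\mu(G_k)=N$, $m(P_k)=1$, $m(\Sigma_k)>0$. So each spans an extremal ray. They are pairwise non-proportional: their $(m,b)$ satisfy, respectively, $m=b=0$; $m=0>b$; $b=0<m$; $b,m>0$.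

**Part 2.** For $v\in\mathrm{Eff}_{n-1}$ we have $m(v)\ge0$ and $\mu(v)\ge0$, and
$$v=\frac{m(v)}{m_\Sigma}\Sigma_{n-1}+\frac{\mu(v)}NE ,$$
as one sees in the coordinates $m,\mu$ with $m(E)=0$, $\mu(E)=N$, $\mu(\Sigma_{n-1})=0$. Both generators are effective.

**Part 3.** A class in $N_1(X)$ is determined by $(H\cdot v,E\cdot v)$. Here $F_1=(0,-1)$ and a secant line is $(1,2)$. Both $H$ and $2H-E$ are nef, because quadrics cut out $C$ scheme-theoretically. So for $v$ effective the coefficients in
$$v=(H\cdot v)\,[\text{secant}]+\big((2H-E)\cdot v\big)F_1$$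
are $\ge0$; the identity holds since $2(H\cdot v)-(2H-E)\cdot v=E\cdot v$.

**The explicit rays.** By (6), $mL_k-aF_k-bG_k$ has coordinates $(m,\,a-(n+2)b,\,b)$. We solve $\mu=\lambda=0$: take $m=N$, $b=d$, so $a=(k+1)N-(2n-k+1)d+(n+2)d$. For $k=2d-1$, $N=n-d+1$, the first two terms are $2d(n-d+1)-(2n-2d+2)d=0$, so $a=d(n+2)$. For $k=2d$, $N=n-d$,
$$a=(2d+1)(n-d)-(2n-2d+1)d+(n+2)d=(n-d)-d+(n+2)d=n(d+1).$$
The coefficients are integers, so the cone is rational. $\square$

## 8. Only $\mathrm{Sec}_d$ lies on its ray: proof of Theorem 3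

Let $k=2d-1$ with $2\le d\le n/2$, so $N=n-d+1$ and $k-d=n-N=d-1$. Suppose $V=\pi(\tilde V)\ne\mathrm{Sec}_d$. Both are irreducible of dimension $k$, so $V\not\subset\mathrm{Sec}_d$. We show $\mu(\tilde V)>0$.

**Step 1: a transversal span at one point.** The aim is a span through a point of $V\setminus\mathrm{Sec}_d$ that meets $V$ there in the right dimension. Let $x\in V\setminus\mathrm{Sec}_d$ be a smooth point of $V$, and let $K\subset S_n$ be the annihilator of the affine tangent space to $V$ at $x$, so $\dim K=n+1-2d$. As $x\notin\mathrm{Sec}_{d-1}=\mathrm{Sec}_{k-d}$, the proof of Lemma 2 gives $\rho=k-d+1=d$, so $\dim\mathbb P(I_N(x))=N-d=n-2d+1$. The set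
$$\{([z],[g])\in\mathbb P(I_N(x))\times\mathbb P(S_{d-1}):zg\in K\}$$
maps to $\mathbb P(K)$ by $([z],[g])\mapsto[zg]$ with finite fibres, since a form has finitely many factorizations up to scalars. So it has dimension $\le n-2d$ and does not dominate $\mathbb P(I_N(x))$. Hence some $z_0\in I_N(x)$ has $z_0S_{d-1}\cap K=0$. The $d$ independent linear equations $z_0S_{d-1}$ of $\langle Z_0\rangle$ vanish at $x$ and, by this, stay independent on the tangent space of $V$ at $x$. So $V\cap\langle Z_0\rangle$ has dimension $k-d=d-1$ at $x$.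

**Step 2: the same for general $Z$.** We spread Step 1 out over $\mathbb P^N$. The incidence $\{(y,Z):y\in V\cap\langle Z\rangle\}\subset V\times\mathbb P^N$ is locally cut out by the $d$ equations $y(zg_i)=0$, with $g_i$ a basis of $S_{d-1}$. So a component $\mathcal I$ through $(x,Z_0)$ has dimension $\ge k+N-d=N+d-1$. The fibre of $\mathcal I\to\mathbb P^N$ has dimension $\le d-1$ at $(x,Z_0)$. Since the local fibre dimension is at least $\dim\mathcal I$ minus the dimension of the image, $\mathcal I$ dominates $\mathbb P^N$. The condition $y\notin\mathrm{Sec}_d$ is open on $\mathcal I$ and holds at $(x,Z_0)$, so it holds on a dense open subset, which also dominates $\mathbb P^N$. Therefore for general $Z$ there is a point $y\in V\cap\Lambda$ with $y\notin\mathrm{Sec}_d$. Let $Y$ be a component of $V\cap\Lambda$ through $y$. Its dimension is $\le d-1$ by Lemma 2 and $\ge k+(N-1)-n=d-1$, so it is $d-1$. As $y\notin C$ and $\pi$ is an isomorphism off $C$, the proper transform $\tilde Y$ is a component of $\tilde V\cap\tilde\Lambda$.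

**Step 3: $\tilde Y\cdot D_2\cdots D_d>0$.** We sharpen Lemma 5 for this particular $\tilde Y$. Let the smallest coordinate subspace of $\Lambda$ containing $Y$ be spanned by $s$ points of $Z$. Then $s\ge d+1$, since otherwise $y\in\mathrm{Sec}_d$. Let $O$ be the open subset of this subspace where all $s$ coordinates are nonzero. As $Y$ is irreducible and lies in no smaller coordinate subspace, $Y\cap O\ne\emptyset$. As $s\ge2$, $O$ contains no point of $Z$, so we may view $O$ in $\tilde\Lambda$.

Let $Y'\subset\tilde\Lambda$ be irreducible of dimension $i$, $1\le i\le d-1$, with $Y'\cap O$ dense in $Y'$, and let $j=i+1\le d\le s-1$. Since $\dim Y'\ge1$, some ratio $x_a/x_c$ of two of the $s$ coordinates is non-constant on $Y'\cap O$. Choose a square-free monomial $u$ of degree $j-1\le s-2$ in the other $s-2$ of these coordinates, and let $\kappa$ be the value of $x_a/x_c$ at a point $y_0\in Y'\cap O$. The form $x_au-\kappa x_cu$ is square-free of degree $j$, so it gives a section of $\mathcal O(D_j)$ on $\tilde\Lambda$. It vanishes at $y_0$, but not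 identically on $Y'$, because $u$ has no zeros on $O$. So its zero divisor on $Y'$ is effective and has a component of dimension $i-1$ through $y_0$; the intersection of this component with $O$ is open and nonempty, hence dense in it.

Iterate from $Y'=\tilde Y$ with $D_d,D_{d-1},\dots,D_2$, following such a component at each step. The remaining components contribute $\ge0$ by Lemma 5, and the followed one ends as a point with positive coefficient. So $\tilde Y\cdot D_2\cdots D_d>0$.

**Step 4: $\mu(\tilde V)>0$.** In the cycle $\tilde V\cdot\tilde\Lambda$ the component $\tilde Y$ has positive multiplicity, and the other components contribute $\ge0$ to (9) by Lemma 5. So $\mu(\tilde V)>0$. This proves the first part: if $\mu(\tilde V)=0$, then $V=\mathrm{Sec}_d$, that is, $\tilde V=\widetilde{\mathrm{Sec}}_d(C)$.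

**Step 5: cycles on the ray.** Let an effective cycle have class in $\mathbb R_{\ge0}[\widetilde{\mathrm{Sec}}_d(C)]$. By Theorem 1 every component has class on this ray. A component in $E$ has $m=0$ and nonzero class, while nonzero classes on the ray have $m>0$; so there is none. The other components have $\mu=0$, hence equal $\widetilde{\mathrm{Sec}}_d(C)$ by the first part. So the cycle is a multiple of $\widetilde{\mathrm{Sec}}_d(C)$. $\blacksquare$
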